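\title{Maker--Breaker vertex $H$-games on random graphs:\\ a counterexample and a finite criterion}

\begin{abstract}
In the $(1:b)$ vertex $H$-game on a graph $G$, Maker and Breaker alternately claim one and $b$ vertices, and Maker wins if his vertices span a copy of $H$. A conjecture posed by Kronenberg, Mond and Naor says that on the random graph $G(n,p)$ the winner changes when $p$ has order $n^{-1/m_1(H)}$, where $m_1(H)$ is the maximum $1$-density of $H$, apart from exceptions involving a single edge and, for $b=1$, a triangle. We show that the conjecture is false: for $b=1$ and $H=K_{1,1,t}$ with $t\ge2$, Maker wins with high probability at densities polynomially below $n^{-1/m_1(H)}$. The smallest of these examples is $K_4$ minus an edge. We also show that Maker's half of the conjecture always holds, that for strictly $1$-balanced $H$ on at least three vertices Breaker's half is equivalent to a statement about games on finite graphs of bounded density, and that the conjecture is true for all $b\ge4$ and in several cases with $b\in\{2,3\}$.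
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The game and the expected threshold}

All graphs are finite and simple, and $v(F)$ and $e(F)$ denote the numbers of vertices and edges of $F$. A \emph{copy} of $H$ in $G$ is a subgraph of $G$ isomorphic to $H$, not necessarily induced. Fix a graph $H$ and an integer $b\ge1$. In the \emph{$(1:b)$ Maker--Breaker vertex $H$-game} on a graph $G$, two players alternately claim previously unclaimed vertices of $G$. In each round Maker (he) claims one vertex and then Breaker (she) claims $b$ vertices, or all remaining vertices if fewer than $b$ are left. The game ends when every vertex is claimed. Maker wins if the subgraph of $G$ induced by his vertices contains a copy of $H$; otherwise Breaker wins. The game is finite, has perfect information and cannot end in a draw, so exactly one player has a winning strategy. Accordingly we say that \emph{Maker wins on $G$} (or that $G$ is \emph{Maker's win}) or that \emph{Breaker wins on $G$}.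

Let $G(n,p)$ be the random graph on $n$ vertices in which each pair is an edge independently with probability $p=p(n)$. Throughout, $H$ and $b$ are fixed and $n\to\infty$; \emph{whp} means with probability tending to $1$, and $f\gg g$ means $f/g\to\infty$. For which $p$ is $G(n,p)$ Maker's win?

Two densities enter. The expected number of copies of a fixed graph $J$ in $G(n,p)$ has order $n^{v(J)}p^{e(J)}$, and the expected number of copies through a given vertex has order $n^{v(J)-1}p^{e(J)}$. The first quantity leads to the \emph{maximum density}
\[
m(F)=\max\Big\{\frac{e(J)}{v(J)}:\ J\subseteq F,\ v(J)\ge1\Big\},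
\]
which decides when $F$ appears in $G(n,p)$ at all: at $p=n^{-1/m(F)}$ every subgraph of $F$ has expected count of order at least $1$. The second leads to the \emph{$1$-density} $d_1(F)=e(F)/(v(F)-1)$, defined for $v(F)\ge2$, and the \emph{maximum $1$-density}
\[
m_1(H)=\max\{d_1(F):\ F\subseteq H,\ v(F)\ge2\}.
\]
At $p=n^{-1/m_1(H)}$ every nonempty subgraph of $H$ has expected count of order at least $n$. A graph $F$ is \emph{strictly $1$-balanced} if $d_1(F')<d_1(F)$ for every proper subgraph $F'\subsetneq F$ with $v(F')\ge2$.

Here is why one expects the game to change hands at $n^{-1/m_1(H)}$. Let $H$ be strictly $1$-balanced with $h\ge3$ vertices and $\ell$ edges, and let $p=cn^{-1/m_1(H)}$. A given vertex lies in about $n^{h-1}p^{\ell}=c^{\ell}$ copies of $H$, up to a factor depending on $H$. If $c$ is large, one expects every set of $n/(b+1)$ vertices to span a copy, and then Maker wins however he plays. If $c$ is small, one expects the copies to form mostly tree-like pieces, in which each new copy meets the earlier ones in a single vertex. Such a piece is harmless even for $b=1$: if the copies can be ordered so that each has two vertices lying in no earlier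 copy, these pairs are disjoint, and Breaker answers every move of Maker in a pair by taking the other vertex. For general $H$, Breaker need only block a subgraph of $H$ of maximum $1$-density.

The weak point is the word ``mostly''. A fixed graph $F$ with $m(F)<m_1(H)$ is whp present at $p=cn^{-1/m_1(H)}$ however small the constant $c$ is, and if Maker wins on $F$ he can ignore the rest of the board. This happens when $H$ is a single edge: $m_1(H)=1$, but Maker wins on the star $K_{1,b+1}$ by claiming the center and then a leaf that Breaker has not taken, and $m(K_{1,b+1})=\frac{b+1}{b+2}<1$. It also happens for the triangle when $b=1$, as we will see in Section~\ref{sec:counter}. The following conjecture, posed in \cite{KMN}, sets these two cases aside.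

\medskip
\noindent\textbf{Conjecture.} \emph{Let $b\ge1$ be an integer and let $H$ be a graph with at least one edge. Suppose that there is $H'\subseteq H$ with $d_1(H')=m_1(H)$ such that $H'$ is strictly $1$-balanced, is not a single edge and, if $b=1$, is not a triangle. Then there are constants $c,C>0$ such that}
\begin{equation}\label{eq:threshold}
\lim_{n\to\infty}\Pr\big[\,G(n,p)\text{ is Maker's win}\,\big]=
\begin{cases}
1 & \text{if } p\ge Cn^{-1/m_1(H)},\\
0 & \text{if } p\le cn^{-1/m_1(H)}.
\end{cases}
\end{equation}
\medskip

The existence of $C$ is the \emph{$1$-statement} for $(H,b)$ and the existence of $c$ is the \emph{$0$-statement}. If both hold, we say that $(H,b)$ \emph{has the expected threshold}.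

\subsection{Results}

The graph $K_{1,1,t}$ consists of an edge, its \emph{spine}, and $t$ further vertices joined to both ends of the spine. Thus $K_{1,1,1}$ is the triangle and $K_{1,1,2}=K_4^-$ is $K_4$ minus an edge. The Conjecture is false.

\begin{theorem}\label{thm:counter}
Let $t\ge2$, $H=K_{1,1,t}$ and $b=1$. Then $H$ is strictly $1$-balanced, is neither an edge nor a triangle, and $m_1(H)=\frac{2t+1}{t+1}$. The graph $G(n,p)$ is whp Maker's win whenever $p\gg n^{-(4t+3)/(8t+2)}$. Since $\frac{4t+3}{8t+2}>\frac{t+1}{2t+1}=\frac1{m_1(H)}$, for every $c>0$ Maker wins whp at $p=cn^{-1/m_1(H)}$, and the $0$-statement fails.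
\end{theorem}

The other half of the Conjecture needs no hypothesis.

\begin{theorem}\label{thm:one}
For every $b\ge1$ and every graph $H$ with at least one edge there is $C>0$ such that $G(n,p)$ is whp Maker's win for $p\ge Cn^{-1/m_1(H)}$.
\end{theorem}

For strictly $1$-balanced $H$, a fixed graph on which Maker wins is the only possible obstruction to the $0$-statement.

\begin{theorem}\label{thm:criterion}
Let $H$ be strictly $1$-balanced with $e(H)\ge1$ and $v(H)\ge3$, and let $b\ge1$. Then $(H,b)$ has the expected threshold if and only if Breaker wins the $(1:b)$ vertex $H$-game on every finite graph $F$ with $m(F)\le m_1(H)$.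
\end{theorem}

Verifying this criterion by explicit strategies for Breaker gives the positive cases.

\begin{theorem}\label{thm:positive}
Let $H$ be a graph with at least one edge and let $H'\subseteq H$ be strictly $1$-balanced, not a single edge, with $d_1(H')=m_1(H)$. Then $(H,b)$ has the expected threshold in each of the following cases:
\begin{itemize}
\item[(a)] $b\ge2$ and $m_1(H)$ is an integer;
\item[(b)] $b\ge2$ and $e(H')=2v(H')-3$;
\item[(c)] $b\ge3$ and $m_1(H)>3$;
\item[(d)] $b\ge4$.
\end{itemize}
\end{theorem}

So the Conjecture holds for all $b\ge4$ and fails for $b=1$. Case~(b) covers the triangle and every $K_{1,1,t}$, which has $t+2$ vertices and $2t+1$ edges; with Theorem~\ref{thm:counter}, for $t\ge2$ the pair $(K_{1,1,t},b)$ has the expected threshold if and only if $b\ge2$. We do not settle the cases $b\in\{2,3\}$ outside (a)--(c), and we do not classify the graphs $H$ that fail for $b=1$ beyond the criterion of Theorem~\ref{thm:criterion}.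

Section~\ref{sec:tools} contains one lemma on games and one on random graphs, and Sections~\ref{sec:counter}--\ref{sec:breaker} prove the four theorems in order.

\section{Two tools}\label{sec:tools}

\subsection{Playing on part of the board}

Both players will restrict attention to parts of $G$, while the opponent may move elsewhere and Breaker may be forced to claim more vertices than her strategy asks for. The next lemma shows that this causes no harm.

\begin{lemma}\label{lem:games}
Fix $H$ and $b$.
\begin{itemize}
\item[(i)] If $F\subseteq G$ and Maker wins on $F$, then Maker wins on $G$.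
\item[(ii)] Let $Q_1,\dots,Q_k$ be vertex-disjoint subgraphs of $G$ such that every copy of $H$ in $G$ is contained in some $Q_i$. If Breaker wins on each $Q_i$, then Breaker wins on $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Maker keeps an imagined game on $F$ and follows his winning strategy there. After each real move of Breaker he records in the imagined game those of her new vertices that lie in $F$ and are still unclaimed there, and completes them arbitrarily to a legal move. Every vertex unclaimed in the imagined game is then unclaimed in the real one, so Maker's moves are legal. When the imagined game ends, his vertices span a copy of $H$ in $F$, hence in $G$.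

(ii) Breaker keeps an imagined game on each $Q_i$, in which Maker owns exactly his real vertices in $Q_i$ and Breaker owns some of her real vertices. When Maker claims a vertex of $Q_i$, her winning strategy on $Q_i$ names at most $b$ vertices, each of them really unclaimed or already hers. She claims the unclaimed ones, records all of them in the imagined game, and makes her remaining moves arbitrarily without recording them. When the real game ends, finish each imagined game with Breaker still following her strategy. Maker's final set in that game spans no copy of $H$ in $Q_i$ and contains his real vertices in $Q_i$. As every copy of $H$ lies in some $Q_i$, Maker owns none.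
\end{proof}

By (i), being Maker's win is preserved under adding edges, so its probability in $G(n,p)$ is nondecreasing in $p$ (give the pairs independent uniform labels in $[0,1]$ and keep those with label at most $p$). It therefore suffices to study $p=cn^{-1/m_1(H)}$ for constants $c$; such $p$ is less than $1$ for large $n$.

\subsection{Finding a fixed graph in $G(N,p)$}

We use Janson's inequality \cite[Theorem~2.14]{JLR} in the following form. Let $R$ be a random subset of a finite set whose elements are included independently, let $\mathcal A$ be a family of nonempty subsets, and let $I_A$ be the indicator of the event $A\subseteq R$. Put $X=\sum_{A\in\mathcal A}I_A$, $\lambda=\mathbb EX$ and $\bar\Delta=\sum\mathbb E[I_AI_B]$, the sum being over ordered pairs $(A,B)$ with $A\cap B\ne\emptyset$, including $A=B$. Then $\Pr[X=0]\le\exp\big(-\lambda^2/(2\bar\Delta)\big)$.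

\begin{lemma}\label{lem:janson}
For every graph $F$ with $e(F)\ge1$ there is $\gamma=\gamma(F)>0$ such that for all $N\ge v(F)$ and $0<p\le1$,
\[
\Pr\big[\,G(N,p)\text{ contains no copy of }F\,\big]\le e^{-\gamma\Phi},\qquad \Phi=\min\big\{N^{v(J)}p^{e(J)}:\ J\subseteq F,\ e(J)\ge1\big\}.
\]
\end{lemma}

\begin{proof}
Deleting the isolated vertices of $F$ does not change the event, because $N\ge v(F)$, and does not decrease $\Phi$. So assume that $F$ has no isolated vertices; then a copy of $F$ in $K_N$ is determined by its edge set. Let $\mathcal A$ be the family of these edge sets, let $R$ be the edge set of $G(N,p)$, and put $f=v(F)$. Every $f$-set of vertices carries a copy, so $\lambda\ge\binom Nf p^{e(F)}\ge(N/f)^fp^{e(F)}$. Sort the pairs $(A,B)$ of copies sharing an edge by the isomorphism type of the graph $J$ formed by their common vertices and common edges; $J$ is isomorphic to a subgraph of $F$ and $e(J)\ge1$. A pair of type $J$ spans $2f-v(J)$ vertices and $2e(F)-e(J)$ edges, so there are $O(N^{2f-v(J)})$ such pairs and each contributes $p^{2e(F)-e(J)}$. Hence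
\[
\frac{\bar\Delta}{\lambda^2}=O\Big(\sum_J\frac1{N^{v(J)}p^{e(J)}}\Big)=O\Big(\frac1\Phi\Big)
\]
with constants depending only on $F$, and Janson's inequality gives the claim.
\end{proof}

\begin{corollary}\label{cor:appear}
Let $F$ be a graph with $e(F)\ge1$.
\begin{itemize}
\item[(i)] If $p\gg n^{-1/m(F)}$, then whp $G(n,p)$ contains a copy of $F$.
\item[(ii)] If $p\ge cn^{-1/m(F)}$ for a constant $c>0$, then the probability that $G(n,p)$ contains a copy of $F$ is bounded away from $0$.
\end{itemize}
\end{corollary}

\begin{proof}
If $J\subseteq F$ and $e(J)\ge1$, then $v(J)/e(J)\ge1/m(F)$, so $n^{v(J)}p^{e(J)}\ge(n^{1/m(F)}p)^{e(J)}$. Thus $\Phi\to\infty$ in (i) and $\Phi\ge\min\{1,c\}^{e(F)}$ in (ii).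
\end{proof}

Part (i) is contained in Bollob\'as' theorem on the appearance of small subgraphs \cite[Theorem~3.4]{JLR}.

\section{The counterexample}\label{sec:counter}

By Lemma~\ref{lem:games}(i) and Corollary~\ref{cor:appear}(i), it is enough to find one graph of maximum density below $m_1(H)$ on which Maker wins. The construction is already visible for the triangle. On $K_4^-$, with spine $uz$ and further vertices $w,w'$, a player who owns $u$ and $z$ has two ways to complete a triangle, and with $b=1$ Breaker can stop only one. Her defense must come earlier: she treats $\{u,z\}$ as a pair and answers $u$ with $z$. Now glue two copies of $K_4^-$ at $u$, with spines $uz_1$ and $uz_2$. The vertex $u$ lies in both pairs. Maker claims $u$, Breaker's answer touches at most one half, and Maker claims the vertex $z_i$ of the other half and then one of its two remaining vertices. The glued graph has $7$ vertices and $10$ edges, and $\frac{10}7<\frac32=m_1(K_3)$.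

For $K_{1,1,t}$ Maker needs $t$ common neighbors of the spine while Breaker moves first among them, so each half needs $2t$ of them. For $t\ge1$ let $G_t$ have vertices $u,z_1,z_2$ and two disjoint sets $W_1,W_2$ of $2t$ further vertices each, and edges $uz_i$ and $uw,z_iw$ for $w\in W_i$, $i=1,2$ (Figure~\ref{fig:G2}). Then $v(G_t)=4t+3$ and $e(G_t)=8t+2$. For $K_4^-$ the comparison reads $\frac{18}{11}<\frac53$, that is, $54<55$; it remains this tight for all $t$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \s in {-1,1} {
  \draw[very thick] (0,0) -- (4*\s,0);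
  \foreach \y in {-1.5,-0.6,0.6,1.5} {
    \draw (0,0) -- (2*\s,\y) -- (4*\s,0);
    \fill (2*\s,\y) circle (2pt);
  }
  \fill (4*\s,0) circle (2.5pt);
}
\fill (0,0) circle (2.5pt);
\node[above] at (0,0.15) {$u$};
\node[left] at (-4.1,0) {$z_1$};
\node[right] at (4.1,0) {$z_2$};
\node[above] at (-2,1.6) {$W_1$};
\node[above] at (2,1.6) {$W_2$};
\end{tikzpicture}
\caption{The graph $G_2$, with $11$ vertices and $18$ edges: two copies of $K_{1,1,4}$ with spines $uz_1$ and $uz_2$ (thick) glued at $u$. In the $(1:1)$ game Maker claims $u$, then the vertex $z_i$ of a half that Breaker has not touched, then two of the four vertices of $W_i$, and so obtains $K_4$ minus an edge.}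
\label{fig:G2}
\end{figure}

\begin{lemma}\label{lem:Gt}
For every $t\ge1$, Maker wins the $(1:1)$ vertex $K_{1,1,t}$-game on $G_t$, and
\[
m(G_t)=\frac{8t+2}{4t+3}<\frac{2t+1}{t+1}.
\]
\end{lemma}

\begin{proof}
Maker claims $u$. After Breaker's answer, $\{z_i\}\cup W_i$ is untouched for some $i$. Maker claims $z_i$ and then claims vertices of $W_i$. Just before his $s$-th claim in $W_i$, where $s\le t$, Breaker has moved $s$ times since $z_i$ was claimed, so at most $s+(s-1)\le2t-1<|W_i|$ vertices of $W_i$ are taken. He thus obtains $u$, $z_i$ and $t$ vertices of $W_i$, which span $K_{1,1,t}$.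

Put $\rho=\frac{8t+2}{4t+3}$, so $1<\rho<2$. We show that a nonempty vertex set $A$ spans $e(A)\le\rho|A|$ edges; equality holds for $A=V(G_t)$. Let $a_i=|A\cap W_i|\le2t$. If $u\notin A$, or if $A$ contains neither $z_1$ nor $z_2$, then $A$ spans a union of stars and $e(A)<|A|$. If $A$ contains $u$ and exactly one of $z_1,z_2$, say $z_1$, then $e(A)=1+2a_1+a_2$ and $|A|=2+a_1+a_2$. The difference $e(A)-\rho|A|$ increases with $a_1$ and decreases with $a_2$, so
\[
e(A)-\rho|A|\le(4t+1)-\rho(2t+2)=\frac{(4t+1)\big((4t+3)-(4t+4)\big)}{4t+3}<0.
\]
If $A\supseteq\{u,z_1,z_2\}$, then $e(A)-\rho|A|=2-3\rho+(2-\rho)(a_1+a_2)$ is largest for $A=V(G_t)$, where it is $0$. Finally,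
\[
(8t+2)(t+1)=8t^2+10t+2<8t^2+10t+3=(2t+1)(4t+3).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The graph $H=K_{1,1,t}$ has $h=t+2\ge4$ vertices and $2h-3$ edges, so $d_1(H)=2-\frac1{h-1}=\frac{2t+1}{t+1}>1$. Let $F\subsetneq H$ have $f\ge2$ vertices. If $f=h$, then $F$ has fewer edges than $H$. If $f<h$ and $F$ contains both ends of the spine, then $e(F)\le1+2(f-2)$ and $d_1(F)\le2-\frac1{f-1}<2-\frac1{h-1}$. Otherwise $F$ is a forest and $d_1(F)\le1$. So $H$ is strictly $1$-balanced and $m_1(H)=d_1(H)$.

If $p\gg n^{-1/m(G_t)}=n^{-(4t+3)/(8t+2)}$, then whp $G(n,p)$ contains $G_t$ by Corollary~\ref{cor:appear}(i), and Maker wins by Lemmas~\ref{lem:Gt} and~\ref{lem:games}(i). Since $m(G_t)<m_1(H)$, we have $cn^{-1/m_1(H)}\gg n^{-1/m(G_t)}$ for every constant $c>0$. The hypotheses of the Conjecture hold with $H'=H$, and no constant $c$ as in \eqref{eq:threshold} exists.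
\end{proof}

The condition $t\ge2$ serves only to make $H$ satisfy the hypotheses of the Conjecture. For $t=1$ the same argument shows that the $0$-statement fails for the triangle when $b=1$, so the triangle is the first member of an infinite family of exceptions.

\section{Above the threshold}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Let $\mu=m_1(H)$ and $p=Cn^{-1/\mu}$ with $C\ge1$ to be chosen. Maker claims one vertex in each round, so he ends with $N=\lceil n/(b+1)\rceil$ vertices, and it suffices to show that whp every set of $N$ vertices spans a copy of $H$. If $J\subseteq H$ and $e(J)\ge1$, then $e(J)\le\mu(v(J)-1)$, so $p^{e(J)}=C^{e(J)}n^{-e(J)/\mu}\ge Cn^{-(v(J)-1)}$ and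
\[
N^{v(J)}p^{e(J)}\ge\Big(\frac n{b+1}\Big)^{v(J)}Cn^{-(v(J)-1)}\ge C(b+1)^{-v(H)}n .
\]
By Lemma~\ref{lem:janson}, a fixed $N$-set spans no copy of $H$ with probability at most $e^{-\gamma'Cn}$, where $\gamma'=\gamma(H)(b+1)^{-v(H)}$ does not depend on $C$. There are at most $2^n$ such sets, and $2^ne^{-\gamma'Cn}\to0$ once $\gamma'C>\ln2$.
\end{proof}

The proof shows where the $1$-density comes from: the union bound over $2^n$ sets needs every subgraph of $H$ with an edge to have expected count at least a large multiple of $n$.

\section{Reduction to finite graphs}\label{sec:criterion}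

From now on, except in the short deduction of Theorem~\ref{thm:positive}, $H$ is strictly $1$-balanced with $h\ge3$ vertices and $\ell\ge1$ edges, and
\[
\eta=\frac1{h-1},\qquad \mu=m_1(H)=d_1(H)=\ell\eta .
\]
A single edge is a proper subgraph of $H$ with $1$-density $1$, so $\mu>1$; also $\mu\le h/2$, because $\ell\le\binom h2$. For a graph $U$ define the \emph{potential}
\[
\varphi(U)=\mu\,v(U)-e(U).
\]
It is an integer multiple of $\eta$, and $\varphi(H)=\mu$. The condition $m(G)\le\mu$ says that $\varphi(U)\ge0$ for all $U\subseteq G$. At $p=cn^{-1/\mu}$ the potential measures how often $U$ occurs: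
\begin{equation}\label{eq:count}
n^{v(U)}p^{e(U)}=c^{e(U)}n^{\varphi(U)/\mu}.
\end{equation}

Call two copies of $H$ in a graph $G$ \emph{adjacent} if they share a vertex. For each connected component of this relation, the union of its copies is an \emph{$H$-component} of $G$. The $H$-components are vertex-disjoint and every copy of $H$ lies in one of them, so by Lemma~\ref{lem:games}(ii) Breaker may play on each separately. We show that for small $c$, whp every $H$-component $Q$ of $G(n,p)$ has $m(Q)\le\mu$. By \eqref{eq:count} any one graph of negative potential is unlikely to appear. The difficulty is that components have no bounded size, so the union bound runs over infinitely many shapes, and we must show that they are few enough. We first see how $\varphi$ changes when a copy of $H$ is added.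

\begin{lemma}\label{lem:growth}
Let $U,S\subseteq G$, where $S$ is a copy of $H$ with $S\not\subseteq U$ and $I=V(S)\cap V(U)\ne\emptyset$. If $|I|=1$, then $\varphi(U\cup S)=\varphi(U)$ and no edge of $S$ lies in $U$. If $|I|\ge2$, then $\varphi(U\cup S)\le\varphi(U)-\eta$.
\end{lemma}

\begin{proof}
If $|I|=1$, there are $h-1$ new vertices and $\ell$ new edges, and $\mu(h-1)-\ell=0$. If $I=V(S)$, there is no new vertex and at least one new edge, so $\varphi$ drops by at least $1\ge\eta$. Let $2\le|I|<h$, and let $e_S(I)$ be the number of edges of $S$ inside $I$. All other edges of $S$ are new, so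
\[
\varphi(U\cup S)-\varphi(U)\le\mu(h-|I|)-\ell+e_S(I)=-\big(\mu(|I|-1)-e_S(I)\big).
\]
The bracket is positive because $H$ is strictly $1$-balanced, and it is a multiple of $\eta$.
\end{proof}

We call the addition of $S$ a \emph{regular step} if $|I|=1$ and a \emph{degenerate step} if $|I|\ge2$. Potential never increases, and this lets us test a whole component by a single number.

\begin{lemma}\label{lem:component}
Let $Q$ be an $H$-component and let $U\subsetneq Q$ have at least one vertex. Then some copy $S\subseteq Q$ of $H$ meets $V(U)$ and is not contained in $U$. Consequently, $\varphi(Q)\ge0$ implies $m(Q)\le\mu$.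
\end{lemma}

\begin{proof}
Since $Q$ is the union of its copies, some copy is not contained in $U$. If no copy is contained in $U$, take any copy through a vertex of $U$. Otherwise, by connectedness, some copy contained in $U$ is adjacent to a copy $S$ not contained in $U$, and $S$ meets $V(U)$. Adding such copies one at a time leads from $U$ to $Q$, so $\varphi(U)\ge\varphi(Q)$ by Lemma~\ref{lem:growth}.
\end{proof}

\begin{proposition}\label{prop:sparse}
Let $A=2^{h+2}h$, let $0<c\le1$ satisfy $Ac^{\ell}\le\frac12$, and let $p=cn^{-1/\mu}$. Then whp every $H$-component $Q$ of $G(n,p)$ has $m(Q)\le\mu$.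
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:component} it suffices to show that whp no component has negative potential. We explore such a component, record the shape of what we find, and bound the number of records. A regular step attaches a new copy at one old vertex. If this vertex could be anywhere, each of $t$ steps could have up to $ht$ choices, which is too many to be offset by the factor $c^{\ell}$ that each step contributes to \eqref{eq:count}. We therefore explore in breadth-first order, which makes the attachment points move monotonically.

\emph{Exploration.} Let $V(H)=\{1,\dots,h\}$, and for every copy $S$ of $H$ in $G=G(n,p)$ fix an isomorphism $\iota_S\colon H\to S$. Suppose $\varphi(Q)<0$. Let $U_1$ be a copy of $H$ in $Q$, with its vertices listed in the order of $V(H)$. Given $U_i\subseteq Q$ with $\varphi(U_i)\ge0$, we have $U_i\ne Q$, so by Lemma~\ref{lem:component} some listed vertex lies in a copy of $H$ not contained in $U_i$. Let $x_i$ be the first such vertex on the list, let $S$ be such a copy through $x_i$, put $U_{i+1}=U_i\cup S\subseteq Q$, and append the new vertices to the list in the order of $V(H)$. The graphs $U_i$ grow strictly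 inside $Q$, so there is a first $t$ with $\varphi(U_t)<0$, and we stop there. Three facts hold.
\begin{itemize}
\item $\varphi(U_t)\le-\eta$, since $\varphi$ takes values in $\eta\mathbb Z$.
\item At most $\ell+1$ of the $t-1$ steps are degenerate: $\varphi(U_1)=\ell\eta$ and $\varphi(U_{t-1})\ge0$, so at most $\ell$ degenerate steps precede the last step. Thus at least $t-\ell-2$ steps are regular, and $e(U_t)\ge\ell(t-\ell-1)$, as $U_1$ and each regular step contribute $\ell$ edges.
\item The list positions of $x_1,x_2,\dots$ are nondecreasing and at most $ht$. Indeed, once all copies through a vertex lie in $U_i$, they lie in every later $U_{i'}$.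
\end{itemize}

\emph{Records.} Record for each step whether it is regular or degenerate; for a regular step, the position of $x_i$ and the vertex $\iota_S^{-1}(x_i)$ of $H$; for a degenerate step, for each vertex $y$ of $H$, the position of $\iota_S(y)$ on the current list or the word ``new''. The record determines a graph $U^*$ on $\{1,\dots,v(U_t)\}$ that the list maps isomorphically onto $U_t$. For given $t$ there are at most $2^t$ choices for the types. If $r\le t$ steps are regular, their positions form a nondecreasing sequence of length $r$ in $\{1,\dots,ht\}$, which leaves at most $\binom{ht+r-1}{r}\le2^{(h+1)t}$ choices, and there are at most $h^t$ choices for the vertices of $H$. Each degenerate step has at most $(ht+1)^h$ choices. So there are at most $A^t(ht+1)^{h(\ell+1)}$ records.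

\emph{Union bound.} For a record arising in this way, $\varphi(U^*)\le-\eta$ and $e(U^*)\ge\ell(t-\ell-1)$. By \eqref{eq:count} and $c\le1$, the probability that $G$ contains $U^*$ is at most $c^{\ell(t-\ell-1)}n^{-\eta/\mu}$. Hence the probability that some component has negative potential is at most
\[
n^{-\eta/\mu}c^{-\ell(\ell+1)}\sum_{t\ge1}(Ac^{\ell})^t(ht+1)^{h(\ell+1)}\le n^{-\eta/\mu}c^{-\ell(\ell+1)}\sum_{t\ge1}2^{-t}(ht+1)^{h(\ell+1)} .
\]
The series converges and does not depend on $n$, so the bound tends to $0$.
\end{proof}

The smallness of $c$ pays for the regular steps, and strict balance bounds the number of degenerate ones. If a step with $2\le|I|<h$ could leave $\varphi$ unchanged, the number of such steps would be unbounded, each would contribute a factor $(ht+1)^h$ to the count, and the series would no longer be controlled.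

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
By Theorem~\ref{thm:one} only the $0$-statement is in question. Suppose that Maker wins on some $F$ with $m(F)\le\mu$; such an $F$ contains $H$, so it has an edge. For any $c>0$, the value $p=cn^{-1/\mu}$ satisfies $p\ge cn^{-1/m(F)}$. By Corollary~\ref{cor:appear}(ii) and Lemma~\ref{lem:games}(i), the probability that $G(n,p)$ is Maker's win is bounded away from $0$, so the $0$-statement fails. This direction is the reason for the non-strict inequality in the criterion: a graph with $m(F)=\mu$ is still present with probability bounded away from $0$.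

Conversely, suppose that Breaker wins on every $F$ with $m(F)\le\mu$, and take $c$ as in Proposition~\ref{prop:sparse}. Whp every $H$-component $Q$ of $G(n,cn^{-1/\mu})$ has $m(Q)\le\mu$; then Breaker wins on each $Q$, and on the whole graph by Lemma~\ref{lem:games}(ii).
\end{proof}

\section{Breaker's strategies on graphs of bounded density}\label{sec:breaker}

What remains is deterministic.

\begin{proposition}\label{prop:breaker}
Let $H$ be strictly $1$-balanced with $h\ge3$ vertices and $\ell\ge1$ edges, let $\mu=\ell/(h-1)$, and let $G$ be a finite graph with $m(G)\le\mu$. Breaker wins the $(1:b)$ vertex $H$-game on $G$ in each of the following cases: \textup{(a)} $b\ge2$ and $\mu\in\mathbb Z$; \textup{(b)} $b\ge2$ and $\ell=2h-3$; \textup{(c)} $b\ge3$ and $\mu>3$; \textup{(d)} $b\ge4$.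
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:positive} from Proposition~\ref{prop:breaker}]
The graph $H'$ is strictly $1$-balanced, so $m_1(H')=d_1(H')=m_1(H)>0$. It has an edge and is not a single edge, so $v(H')\ge3$. Proposition~\ref{prop:breaker} and Theorem~\ref{thm:criterion}, applied to $H'$, give the $0$-statement for $(H',b)$. If Maker's vertices span no copy of $H'$, they span no copy of $H$, and the exponents agree, so the $0$-statement holds for $(H,b)$. The $1$-statement is Theorem~\ref{thm:one}.
\end{proof}

Fix $H$ and $G$ as in the proposition. Each strategy below prescribes at most $b$ vertices in each round; Breaker claims these first and makes any remaining moves arbitrarily, and the arguments use only the prescribed moves. The density condition is turned into structure by Hall's marriage theorem, in this form: given finite sets $T_1,\dots,T_k$ and integers $q_1,\dots,q_k\ge0$, there are pairwise disjoint $P_i\subseteq T_i$ with $|P_i|=q_i$ if and only if $|\bigcup_{i\in L}T_i|\ge\sum_{i\in L}q_i$ for every $L\subseteq\{1,\dots,k\}$. (Apply the usual statement with each $T_i$ repeated $q_i$ times.) We treat (b) first, because it generalizes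 the pairing strategy of the introduction and is needed for (d).

\subsection{The case $\ell=2h-3$: clusters and private sets}\label{sec:clusters}

Here $\mu=2-\eta$ with $\eta\le\frac12$. Instead of assigning a pair to each copy, we group heavily overlapping copies and assign to each group a set of vertices in which Breaker answers. Call two copies of $H$ in $G$ \emph{linked} if they share at least two vertices. For each connected component of this relation, the union of its copies is a \emph{cluster}; $|Z|$ denotes the number of vertices of a cluster $Z$. Clusters may share vertices, but distinct clusters share no edge, because two copies with a common edge are linked.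

\begin{lemma}\label{lem:cluster}
Every cluster $Z$ has $e(Z)\ge2|Z|-3$. Hence $|Z|\le3h-3$ and $\varphi(Z)\le\mu$, and $\varphi(Z)\le\eta$ if $|Z|\ge3h-4$.
\end{lemma}

\begin{proof}
A set $I$ of at least two vertices of $H$ spans at most $2|I|-3$ edges: for $I=V(H)$ this is the hypothesis, and otherwise the number of edges is an integer less than $\mu(|I|-1)<2|I|-2$. Build $Z$ by adding its copies in an order in which each is linked to an earlier one. The first copy has $2v-e=3$. A new copy meets the current union in a set $I$ with $|I|\ge2$, so $2v-e$ changes by at most $2(h-|I|)-(2h-3)+(2|I|-3)=0$. Thus $e(Z)\ge2|Z|-3$ and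
\[
0\le\varphi(Z)\le(2-\eta)|Z|-2|Z|+3=3-\eta|Z| ,
\]
where the first inequality uses $m(G)\le\mu$. This gives $|Z|\le3(h-1)$. Since $|Z|\ge h$ and $\eta h=1+\eta$, it gives $\varphi(Z)\le2-\eta=\mu$. If $|Z|\ge3(h-1)-1$, it gives $\varphi(Z)\le\eta$.
\end{proof}

Suppose $Z$ has a private set $P(Z)\subseteq V(Z)$ in which Breaker answers each move of Maker with two moves. Then Maker gets about a third of $P(Z)$ and possibly all of $V(Z)\setminus P(Z)$. Since a copy of $H$ and its cluster have potential at most $\mu$, the weight of one vertex, we can hope to leave only one vertex outside $P(Z)$. For the triangle ($h=3$) this suffices for clusters with $3$ or $4$ vertices, where Maker gets one private vertex and one more. On a cluster with $5$ vertices, four of them private, the count would allow him $2+1=3$ vertices, so such a cluster must be entirely private; this is affordable because its potential is small. In general, call $Z$ \emph{big} if $|Z|\ge3h-4$, and put $q(Z)=|Z|$ if $Z$ is big and $q(Z)=|Z|-1$ otherwise.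

\begin{lemma}\label{lem:private}
There are pairwise disjoint sets $P(Z)\subseteq V(Z)$ with $|P(Z)|=q(Z)$, one for each cluster $Z$.
\end{lemma}

\begin{proof}
We check Hall's condition for a family $\mathcal Z$ of clusters. Split $\mathcal Z$ into classes connected under the relation of sharing a vertex. Different classes have disjoint unions, so both sides of the condition add up, and we may assume that $\mathcal Z$ is connected.

Then $\mathcal Z$ has at most one big member. Otherwise there are distinct clusters $Z_0,\dots,Z_s$ in $\mathcal Z$, $s\ge1$, with consecutive ones intersecting and $Z_0,Z_s$ big. Their union $Y$ has $\sum_ie(Z_i)$ edges and at most $\sum_i|Z_i|-s$ vertices, so by Lemma~\ref{lem:cluster}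
\[
\varphi(Y)\le\sum_i\varphi(Z_i)-s\mu\le2\eta+(s-1)\mu-s\mu=3\eta-2<0,
\]
contradicting $m(G)\le\mu$.

By Lemma~\ref{lem:cluster}, $e(Z)=\mu|Z|-\varphi(Z)$ is at least $\mu q(Z)$ if $Z$ is not big and at least $\mu q(Z)-\eta$ if it is. The union $Y$ of all members of $\mathcal Z$ therefore satisfies
\[
\mu\,v(Y)\ge e(Y)=\sum_{Z\in\mathcal Z}e(Z)\ge\mu\sum_{Z\in\mathcal Z}q(Z)-\eta .
\]
As $\eta<\mu$, we get $v(Y)>\sum q(Z)-1$, and both $v(Y)$ and $\sum q(Z)$ are integers.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:breaker}(b)]
When Maker claims a vertex of $P(Z)$, Breaker claims two unclaimed vertices of $P(Z)$, or all of them if fewer remain. If Maker ends with $k\ge1$ vertices of $P(Z)$, then each of the first $k-1$ was answered by two vertices, so $3(k-1)+1\le q(Z)$. If $Z$ is big, then $P(Z)=V(Z)$ and $q(Z)\le3h-3$, so $k\le h-1$. Otherwise $q(Z)\le3h-6$, so $k\le h-2$, and only one vertex of $Z$ lies outside $P(Z)$. In both cases Maker owns at most $h-1$ vertices of $Z$. Every copy of $H$ has $h$ vertices and lies in a cluster.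
\end{proof}

\begin{remark}
The graph $G_t$, $t\ge2$, shows what goes wrong for $b=1$. An edge $uw$ or $z_iw$ lies in only one triangle, so the spine of a copy of $K_{1,1,t}$ is $uz_1$ or $uz_2$, and the clusters are the two halves, with $2t+2$ vertices each. Single answers hold Maker to $t+1=h-1$ vertices of a half that is entirely private, but only to $(t+1)+1=h$ vertices of a half with $2t+1$ private vertices, and $u$ cannot be private to both halves.
\end{remark}

\subsection{Weightings and slack}\label{sec:slack}

The idea for the other cases appears for $H=K_4$, where $\mu=2$, and $b=2$. Since $m(G)\le2$, the edges of $G$ can be oriented so that every vertex has at most two out-neighbors (Lemma~\ref{lem:weights} below). Whenever Maker claims a vertex, Breaker claims its unclaimed out-neighbors. Then every edge between two vertices of Maker points from the later to the earlier one. The last vertex of a copy of $K_4$ would need three out-neighbors, so Maker gets no $K_4$. For larger $\mu$ Breaker cannot claim all out-neighbors, and for nonintegral $\mu$ an edge must be allowed to split its weight between its ends.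

A \emph{weighting} of $G$ is a function $w$ on ordered pairs of vertices with $w(x,y)\ge0$, $w(x,y)=0$ if $xy$ is not an edge, $w(x,y)+w(y,x)=1$ if $xy$ is an edge, and $\sum_yw(x,y)\le\mu$ for every vertex $x$. The last sum is the \emph{load} of $x$. An edge $xy$ is \emph{fractional} if $0<w(x,y)<1$ and \emph{integral} otherwise.

\begin{lemma}\label{lem:weights}
The graph $G$ has a weighting whose fractional edges form a forest. If $\mu$ is an integer, it has a weighting with no fractional edge.
\end{lemma}

\begin{proof}
Write $\mu=r/s$ with positive integers $r,s$, taking $s=1$ if $\mu$ is an integer. Give each vertex $r$ slots and ask for pairwise disjoint sets of $s$ slots, one for each edge $xy$, chosen among the slots of $x$ and $y$. A set $E'$ of edges covering a vertex set $V'$ has $|E'|\le\mu|V'|$, that is, $s|E'|\le r|V'|$, which is Hall's condition. Let $w(x,y)$ be $1/s$ times the number of slots of $x$ given to $xy$. This is a weighting, with values in $\{0,1\}$ if $s=1$.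

Now take a weighting with the fewest fractional edges. If they contained a cycle $y_1\dots y_k$, raise every $w(y_i,y_{i+1})$ and lower every $w(y_{i+1},y_i)$ by $\delta$, indices modulo $k$. Each $y_i$ gains $\delta$ on one edge and loses $\delta$ on another, so loads do not change. For the least $\delta>0$ at which an edge of the cycle becomes integral we obtain a weighting with fewer fractional edges, a contradiction.
\end{proof}

Fix such a weighting and put $\Gamma(x)=\{y:w(x,y)=1\}$, so that $|\Gamma(x)|\le\lfloor\mu\rfloor$. Suppose that at the end of the game Maker owns all vertices of a copy $S$ of $H$, and let $x_1,\dots,x_h$ be these vertices in the order in which he claimed them. For $x\in V(S)$ let $w^-(x)$ and $w^+(x)$ be the sums of $w(x,y)$ over the edges $xy$ of $S$ with $y$ claimed before $x$ and after $x$, respectively. The \emph{slack}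
\[
\sigma(x)=\mu-w^-(x)-w^+(x)
\]
is the part of the capacity $\mu$ of $x$ that $S$ does not use. Then
\begin{equation}\label{eq:slack}
\sum_{x\in V(S)}\sigma(x)=\mu,\qquad w^-(x_i)\le i-1,\qquad \sigma(x)\ge\sum_{z\text{ Breaker's}}w(x,z)\ge0 .
\end{equation}
The first holds because each edge of $S$ contributes $1$ to $\sum(w^-+w^+)$ and $\mu h-\ell=\mu$; the second because $x_i$ has $i-1$ predecessors; the third because the load of $x$ is at most $\mu$ and edges to Breaker's vertices are not in $S$. So a copy of $H$ has total slack only $\mu$. Its early vertices have little backward weight and must carry forward weight or slack. Breaker plays so that forward weight forces slack as well, and the total exceeds $\mu$.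

\begin{proof}[Proof of Proposition~\ref{prop:breaker}(a)]
Take a weighting with no fractional edge. When Maker claims $y$, Breaker claims two unclaimed vertices of $\Gamma(y)$, or all of them if there are fewer. Suppose Maker gets a copy $S$. If Breaker claimed two vertices of $\Gamma(x_i)$ in response to $x_i$, then $\sigma(x_i)\ge2$. Otherwise no vertex of $\Gamma(x_i)$ was left, so $w^+(x_i)=0$ and $\sigma(x_i)=\mu-w^-(x_i)\ge\mu-i+1$. Summing $\min\{2,\mu-i+1\}$ over $1\le i\le\mu$, which is possible as $\mu\le h$, gives $\sum\sigma\ge2(\mu-1)+1=2\mu-1$. This exceeds $\mu$ because $\mu>1$, contradicting \eqref{eq:slack}.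
\end{proof}

\subsection{Fractional weights: cases (c) and (d) for $\mu\ge2$}\label{sec:fractional}

With fractional edges a vertex $x$ may spread its load over many light edges, and two answers to $x$ then create little slack. Breaker must keep responding as Maker collects these neighbors, and the forest tells her whom to respond for. Root each tree of the forest of fractional edges; let $\pi(x)$ be the parent of $x$, if it has one, and $\mathrm{Ch}(x)$ the set of its children. If $w(x,y)>0$, then $y$ lies in exactly one of $\Gamma(x)$, $\mathrm{Ch}(x)$, $\{\pi(x)\}$. A vertex has only one parent, so a move of Maker calls for a late response on behalf of at most one earlier vertex.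

Let $a\in\{1,2\}$ and $b\ge a+2$. \emph{Strategy $\Sigma_a$} answers Maker's claim of $y$ in two steps; ``the $k$ heaviest'' means all candidates if there are fewer than $k$, and ties are broken arbitrarily.
\begin{itemize}
\item[(1)] If $\pi(y)$ exists and is unclaimed, Breaker claims it. If $\pi(y)$ exists and is Maker's, she claims the $a$ heaviest unclaimed children $z$ of $\pi(y)$, measured by $w(\pi(y),z)$.
\item[(2)] She then claims the two heaviest unclaimed vertices $z\in\Gamma(y)\cup\mathrm{Ch}(y)$, measured by $w(y,z)$.
\end{itemize}

\begin{lemma}\label{lem:strategy}
Suppose Breaker follows $\Sigma_a$ and Maker gets a copy $S$ of $H$. Let $x\in V(S)$, and let $k$ be the number of vertices of $\Gamma(x)$ that are unclaimed just before step \textup{(2)} of the response to $x$.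
\begin{itemize}
\item[(i)] If $k\ge2$, then $\sigma(x)\ge2$.
\item[(ii)] If $k\le1$, then every vertex $z$ with $w(x,z)>0$ that Maker claims after $x$ is a child of $x$, and $\sigma(x)\ge a\,w^+(x)$.
\end{itemize}
Consequently $\sigma(x_i)\ge\min\{2,\frac a{a+1}(\mu-i+1)\}$ for $1\le i\le h$.
\end{lemma}

\begin{proof}
Vertices of $\Gamma(x)$ have weight $1$ and children have weight less than $1$, so step (2) prefers $\Gamma(x)$. If $k\ge2$, Breaker claims two vertices of weight $1$, and (i) follows from \eqref{eq:slack}. If $k\le1$, no vertex of $\Gamma(x)$ is unclaimed after step (2), and $\pi(x)$ is not unclaimed after step (1). This gives the first assertion of (ii). Let $z_1,\dots,z_r$ be the children of $x$ that Maker claims after $x$, in order, and $f_i=w(x,z_i)$, so $w^+(x)\le\sum_if_i$. If $r=0$, then $w^+(x)=0$. Let $r\ge1$. The candidate $z_1$ survived step (2) of the response to $x$, so that step claimed two vertices of weight at least $f_1$. For $i<r$, the candidate $z_{i+1}$ survived step (1) of the response to $z_i$, made when $\pi(z_i)=x$ was Maker's, so that step claimed $a$ children of $x$ of weight at least $f_{i+1}$. All these vertices are distinct,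 so $\sigma(x)\ge2f_1+a\sum_{i\ge2}f_i\ge a\,w^+(x)$.

Finally, substituting $w^+=\mu-w^--\sigma$ into $\sigma\ge a\,w^+$ gives $\sigma\ge\frac a{a+1}(\mu-w^-)$, and $w^-(x_i)\le i-1$.
\end{proof}

Write $\mu=M+f$ with $M=\lfloor\mu\rfloor$, and note $M+1\le h/2+1\le h$. As $i$ runs from $M+1$ down to $1$, the number $\mu-i+1$ runs through $j+f$ for $j=0,1,\dots,M$. All slacks are nonnegative, so Lemma~\ref{lem:strategy} gives
\begin{equation}\label{eq:sum}
\sum_{x\in V(S)}\sigma(x)\ge\sum_{j=0}^{M}\min\Big\{2,\frac a{a+1}(j+f)\Big\}.
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:breaker}(c)]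
Breaker follows $\Sigma_1$. As $\mu>3$, we have $M\ge3$. In \eqref{eq:sum} the $M-3$ terms with $j\ge4$ equal $2$, and the terms with $j\le3$ equal $\frac12(j+f)$ and sum to $3+2f$. The total is $2M-3+2f=2\mu-3$, which exceeds $\mu$ exactly because $\mu>3$. This contradicts \eqref{eq:slack}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:breaker}(d) for $\mu\ge2$]
If $\mu=2$, use (a). If $\mu>2$, Breaker follows $\Sigma_2$. In \eqref{eq:sum} the $M-2$ terms with $j\ge3$ equal $2$, and the terms with $j\le2$ equal $\frac23(j+f)$ and sum to $2+2f$. The total is $2M-2+2f=2\mu-2>\mu$, contradicting \eqref{eq:slack}.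
\end{proof}

\subsection{Case (d) for $1<\mu<2$}\label{sec:small}

Now \eqref{eq:sum} with $a=2$ gives only $\frac23(1+2f)$, which is less than $\mu=1+f$. The loss comes from the bound $w^-(x_i)\le i-1$, which looks only at the first two vertices. We bound the total backward weight of $S$ instead: a vertex with two earlier neighbors can carry only $\mu<2$ of the weight of these two edges, and the rest is forward weight of earlier vertices.

\begin{proof}[Proof of Proposition~\ref{prop:breaker}(d) for $1<\mu<2$]
Put $g=\ell-(h-1)$ and $j=2(h-1)-\ell$. These are positive integers because $1<\mu<2$, and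
\[
h-1=g+j,\qquad \mu=(2g+j)\eta,\qquad 2-\mu=j\eta .
\]
If $j=1$, then $\ell=2h-3$ and (b) applies. Let $j\ge2$, let Breaker follow $\Sigma_2$, and suppose that Maker gets a copy $S$. Since $|\Gamma(x)|\le1$, Lemma~\ref{lem:strategy}(ii) applies to every $x\in V(S)$; in particular $\sigma(x)\ge2w^+(x)$.

Assign each integral edge of $S$ to the end $x$ that carries its weight, and each fractional edge to the end that is the child. If $xy$ is assigned to $x$, then $y\in\Gamma(x)\cup\{\pi(x)\}$, so $w(x,y)>0$ and $y$ is not a child of $x$; by Lemma~\ref{lem:strategy}(ii), $y$ was claimed before $x$. Thus every edge of $S$ is assigned to its later end. Let $k(x)$ be the number of edges assigned to $x$. Then $k(x)\le|\Gamma(x)|+1\le2$, $k(x_1)=0$, and $w^-(x)\le\min\{k(x),\mu\}$. Let $n_i$ be the number of $x$ with $k(x)=i$. From $n_0+n_1+n_2=h$, $n_1+2n_2=\ell$ and $n_0\ge1$ we get $n_2=\ell-h+n_0\ge g$. Therefore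
\[
\sum_xw^+(x)=\ell-\sum_xw^-(x)\ge\ell-n_1-\mu n_2=(2-\mu)n_2\ge(2-\mu)g ,
\]
and \eqref{eq:slack} gives $2(2-\mu)g\le2\sum w^+\le\sum\sigma=\mu$. Dividing by $\eta$, we obtain $2gj\le2g+j$, that is, $(2g-1)(j-1)\le1$. With $j\ge2$ this forces $g=1$ and $j=2$, so $h=4$, $\ell=4$ and $\mu=\frac43$.

In this last case take $x$ with $k(x)=2$, which exists as $n_2\ge1$. Its two assigned edges go to the vertex of $\Gamma(x)$ and to $y=\pi(x)$. The load of $x$ is at most $\frac43$, so $w(x,y)\le\frac13$ and $w(y,x)\ge\frac23$. The edge $xy$ belongs to $S$ and $y$ was claimed before $x$, so $w^+(y)\ge\frac23$ and $\sigma(y)\ge\frac43$. Then $\sigma(y)+w^+(y)\ge2>\mu$, although $\sigma(y)+w^+(y)=\mu-w^-(y)\le\mu$.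
\end{proof}

This completes the proof of Proposition~\ref{prop:breaker}, and with it of Theorem~\ref{thm:positive}.

\begin{thebibliography}{9}

\bibitem{JLR}
Janson, \L uczak and Ruci\'nski, \emph{Random Graphs}.

\bibitem{KMN}
Gal Kronenberg, Adva Mond and Alon Naor, \emph{$H$-games played on vertex sets of random graphs}, arXiv:1901.00351 (2019).

\end{thebibliography}
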